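
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{question}[theorem]{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Large Szlenk index without large $C(K)$-subspaces in $\ell_1$-preduals}


\begin{abstract}
Let $X$ be a Banach space whose dual is isometric to $\ell_1$, and suppose that the $\epsilon$-Szlenk index of $X$ exceeds $\omega^\alpha$ for some $\epsilon>0$ and some countable ordinal $\alpha$. Must $X$ contain a contractively complemented isometric copy of $C_0(\omega^{\omega^\alpha})$? Must it contain an isomorphic copy of $C(\omega^{\omega^\alpha})$? We show that the answer to both questions is negative. The first statement fails for every countable $\alpha\ge1$ and every $\epsilon\in(0,2)$, by a polyhedral renorming of a $C(K)$-space. The second fails for every $\alpha=\kappa+2$ with $1\le\kappa<\omega_1$, even when the index exceeds $\omega^\alpha$ for all $\epsilon<2$ simultaneously. In the second example the functionals that witness the large index are averages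 of extreme points over random sets of ``visible'' coordinates.
\end{abstract}

\section{The question and the answers}

All Banach spaces are real. A Banach space $X$ is an \emph{$\ell_1$-predual} if $X^*$ is isometric to $\ell_1$. For an ordinal $\gamma$, $C(\gamma)$ is the space of continuous functions on the compact ordinal interval $[0,\gamma]$ with the supremum norm, and $C_0(\gamma)$ is its subspace of functions vanishing at $\gamma$. Thus $C(\omega)=c$ and $C_0(\omega)=c_0$.

For $\epsilon>0$ and a $w^*$-compact set $K\subset X^*$ let $s_\epsilon(K)$ be the set of all $x^*\in K$ such that $\operatorname{diam}(U\cap K)\ge\epsilon$ for every $w^*$-neighborhood $U$ of $x^*$. Put $s_\epsilon^0(K)=K$, $s_\epsilon^{\beta+1}(K)=s_\epsilon(s_\epsilon^\beta(K))$, and $s_\epsilon^\lambda(K)=\bigcap_{\beta<\lambda}s_\epsilon^\beta(K)$ for limit $\lambda$. The \emph{$\epsilon$-Szlenk index} $Sz(X,\epsilon)$ is the least $\beta$ with $s^\beta_\epsilon(B_{X^*})=\emptyset$, if there is one. So $Sz(X,\epsilon)>\beta$ means $s_\epsilon^\beta(B_{X^*})\ne\emptyset$: one can peel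 off the $w^*$-open parts of small norm diameter $\beta$ times, and something is left.

The spaces $C(\omega^{\omega^\alpha})$ are the basic examples with a large index. Let $\xi\ge1$, let $D=[0,\omega^\xi]$, and let $D^{(\beta)}$ be its Cantor--Bendixson derivatives. If $x_k\to x$ in $D$ with $x_k\ne x$, then the Dirac measures satisfy $\delta_{x_k}\to\delta_x$ in the $w^*$-topology, while $\|\delta_{x_k}-\delta_x\|=2$. By induction, $\delta_x\in s_2^\beta(B_{C(D)^*})$ for all $x\in D^{(\beta)}$. Since $D^{(\xi)}=\{\omega^\xi\}$, we get $Sz(C(\omega^\xi),\epsilon)>\xi$ for $\epsilon\le2$. In $C_0(\omega^\xi)$ the functional $\delta_{\omega^\xi}$ is $0$, the distances are at least $1$, and in the same way $Sz(C_0(\omega^\xi),\epsilon)>\xi$ for $\epsilon\le1$. Finally, if $Q$ is a norm-one projection of $X$ onto $Z$, then $Q^*:Z^*\to X^*$ is an isometric $w^*$-continuous embedding and maps $s_\epsilon^\beta(B_{Z^*})$ into $s_\epsilon^\beta(B_{X^*})$. Hence an $X$ with a contractively complemented isometric copy of $C_0(\omega^{\omega^\alpha})$ satisfies $Sz(X,\epsilon)>\omega^\alpha$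 for $\epsilon\le1$. The following question, posed in \cite{Gasparis}, asks whether, conversely, a large index of an $\ell_1$-predual forces such subspaces.

\begin{question}\label{q:main}
Let $X$ be an $\ell_1$-predual such that $Sz(X,\epsilon)>\omega^\alpha$ for some $\epsilon>0$ and some countable ordinal $\alpha$.
\begin{itemize}
\item[(1)] Does $X$ contain a contractively complemented subspace isometric to $C_0(\omega^{\omega^\alpha})$?
\item[(2)] Does $X$ contain a subspace isomorphic to $C(\omega^{\omega^\alpha})$?
\end{itemize}
\end{question}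

One is tempted to guess ``yes''. The extreme points of $B_{X^*}$ are $\pm$ the unit vectors of $\ell_1$, a countable set, just as for $C(K)$ with $K$ countable. If the functionals that survive $\omega^\alpha$ derivations were extreme points, converging to one another as the Dirac measures do above, they would look like a copy of $[0,\omega^{\omega^\alpha}]$ inside the dual ball. But the derivation never asks for extreme points. Both constructions below use this freedom.

\begin{theorem}\label{thm:A}
Let $1\le\alpha<\omega_1$ and $0<\epsilon<2$. There is an $\ell_1$-predual $Y$ with $Sz(Y,\epsilon)>\omega^\alpha$ which contains no isometric copy of $c=C(\omega)$, hence no isometric copy of $C_0(\omega^{\omega^\alpha})$.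
\end{theorem}

\begin{theorem}\label{thm:B}
Let $1\le\kappa<\omega_1$. There is an $\ell_1$-predual $X$ such that
\begin{itemize}
\item[(i)] $Sz(X,\epsilon)>\omega^{\kappa+2}$ for every $\epsilon\in(0,2)$;
\item[(ii)] for every $N\in\mathbb N$, every isomorphism $J$ of $C(\omega^{\omega^{\kappa+1}\cdot N})$ onto a subspace of $X$ satisfies $\|J\|\,\|J^{-1}\|\ge N/4$.
\end{itemize}
In particular, $X$ has no subspace isomorphic to $C(\omega^{\omega^{\kappa+2}})$.
\end{theorem}

The last sentence follows from (ii). For each $N$ the interval $[0,\omega^{\omega^{\kappa+1}N}]$ is clopen in $[0,\omega^{\omega^{\kappa+2}}]$, so $C(\omega^{\omega^{\kappa+1}N})$ embeds isometrically in $C(\omega^{\omega^{\kappa+2}})$, and an embedding of the latter space into $X$ of distortion $d$ would give $N\le4d$ for all $N$.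

Thus the answer to (1) is \emph{no}, for every countable $\alpha\ge1$ and every $\epsilon\in(0,2)$; and the answer to (2) is \emph{no}, for $\alpha=3$ and more generally for $\alpha=\kappa+2$ with $1\le\kappa<\omega_1$. For $\alpha=0$, (1) is a statement about $c_0$, attributed to Zippin \cite{Zippin}; it is neither proved nor used here. We make no claim about (2) for $\alpha$ not of the form $\kappa+2$ with $\kappa\ge1$.

\paragraph{The ideas.} For Theorem \ref{thm:A} the witnesses are multiples $(1-\theta)\delta_a$ of Dirac measures on a countable compact tree. The norm of the $C(K)$-space is changed slightly, so that a $w^*$-limit of distinct extreme points always has norm less than $1$. The witnesses are still almost $2$ apart, but all finite-dimensional subspaces have become polyhedral.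

That example is isomorphic to a $C(K)$-space, so Theorem \ref{thm:B} needs another idea. There the witnesses are averages of extreme points. A tree of rank $\omega^\kappa n$ is built as a chain of $n$ ``units'' of rank $\omega^\kappa$. A random set $\sigma$ of units, each chosen independently with probability $p$ close to $1$, is declared visible, and the witness at a node $q$ is the average over $\sigma$ of the evaluation at the visible part of $q$. A step in the tree moves a proportion $p$ of the mass, so neighboring witnesses are $2p$ apart and the index is large. A single evaluation, however, sees only what its own set $\sigma$ allows. Let $J$ be an isomorphism of $C(\omega^{\omega^{\kappa+1}N})$ into $X$ with $\|F\|\le\|JF\|\le C\|F\|$. If $F_1,\dots,F_N$ have values in $[0,1]$ and are all equal to $1$ at a common point, then $\sup_s\sum_i|JF_i(s)|\ge N$, where $s$ runs over the unit vectors of $X^*=\ell_1$. We choose the $F_i$ so that, at each $s$, all but two of the values $|JF_i(s)|$ are at most $\frac12$; the other two are at most $C$, so $N\le2C+\frac N2$.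 The main step combines the independence of the units with the bounded variation of a measure along a decreasing sequence of sets.

Section \ref{sec:prelim} collects tools. Section \ref{sec:A} proves Theorem \ref{thm:A}. Section \ref{sec:space} constructs $X$ and computes its dual and index. Section \ref{sec:nonembed} states the key averaging lemma and deduces Theorem \ref{thm:B}(ii) from it; Section \ref{sec:averaging} proves the lemma.

\section{Trees and derivations}\label{sec:prelim}

\paragraph{Trees.} Sequences are finite sequences of positive integers; $a\le b$ means that $a$ is an initial segment of $b$, and $|a|$ is the length of $a$. A \emph{tree} is a set $\mathcal T\ni\emptyset$ of sequences, closed under initial segments and without infinite branches, in which each node $a$ is either \emph{terminal} (it has no proper extension in $\mathcal T$) or has all its children $a^\frown k$, $k\in\mathbb N$, in $\mathcal T$. Put $rk(a)=0$ for terminal $a$ and $rk(a)=\sup_k(rk(a^\frown k)+1)$ otherwise; the rank of $\mathcal T$ is $rk(\emptyset)$. We call $\mathcal T$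 \emph{regular} if for each $a$ and each $\gamma<rk(a)$ there are infinitely many $k$ with $rk(a^\frown k)\ge\gamma$.

For each countable $\xi$ there is a regular tree of rank $\xi$. For $\xi=0$ take $\{\emptyset\}$. For $\xi\ge1$ take a sequence $(\xi_k)$ that lists each ordinal below $\xi$ infinitely often, and put a regular tree of rank $\xi_k$ above the node $(k)$.

\begin{lemma}\label{lem:topology}
Let $\mathcal T$ be a tree and $\emptyset\in Q\subset\mathcal T$. Give $Q$ the topology with subbase the sets $[a]_Q=\{q\in Q:a\le q\}$ $(a\in Q)$ and their complements. Then $Q$ is compact and metrizable. If $Q=\mathcal T$ and $a$ is nonterminal, then $a^\frown k\to a$ as $k\to\infty$.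
\end{lemma}

\begin{proof}
Since $Q$ is countable, $\{0,1\}^Q$ is compact and metrizable. The map $q\mapsto1_{\{p\in Q:\,p\le q\}}$ is a homeomorphism of $Q$ onto a subset of $\{0,1\}^Q$; it is injective because $q$ is the largest element of $\{p\in Q:p\le q\}$. Its image is closed. Indeed, a limit of values is the indicator of a set $A\ni\emptyset$ that is downward closed in $Q$ and in which any two elements have a common extension, so $A$ is a chain. As there are no infinite branches, $A$ is finite, so it has a maximum $q$ and $A=\{p\in Q:p\le q\}$.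

For the last claim let $p\in\mathcal T$. If $p\le a$, then $p\le a^\frown k$ for all $k$. If $p\not\le a$, then $p\le a^\frown k$ holds for at most one $k$, namely when $p=a^\frown k$.
\end{proof}

\paragraph{Derivations.} The set $s_\epsilon(K)$ is $w^*$-closed, since each point of $K\setminus s_\epsilon(K)$ has a relatively $w^*$-open neighborhood in $K$ that is disjoint from $s_\epsilon(K)$. Also $s_\epsilon(K)\subset s_\epsilon(L)$ for $K\subset L$, and $s_{\epsilon'}(K)\subset s_\epsilon(K)$ for $\epsilon<\epsilon'$; by induction the same inclusions hold for all iterates. If $X^*$ is separable, then $Sz(X,\epsilon)$ exists: a nonempty $w^*$-compact $K\subset X^*$ is covered by countably many closed balls of radius $\epsilon/3$, by Baire's theorem one of them has nonempty relative $w^*$-interior in $K$, so $s_\epsilon(K)\ne K$, and the derived sets strictly decrease until they are empty.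

Both theorems bound the index from below by exhibiting a tree in the dual ball.

\begin{lemma}\label{lem:tree}
Let $\mathcal T$ be a regular tree, $\epsilon>0$, and let $v:\mathcal T\to B_{X^*}$ be such that, for all nonterminal $a$, $v_{a^\frown k}\to v_a$ in the $w^*$-topology as $k\to\infty$ and $\|v_{a^\frown k}-v_a\|\ge\epsilon$ for all $k$. If $v_a\in s_\epsilon^\beta(B_{X^*})$ for all terminal $a$, then $v_a\in s_\epsilon^{\beta+rk(a)}(B_{X^*})$ for all $a\in\mathcal T$.
\end{lemma}

\begin{proof}
Induction on $rk(a)$; the case $rk(a)=0$ is the hypothesis. Let $\gamma<rk(a)$. By regularity and induction, $v_{a^\frown k}\in s_\epsilon^{\beta+\gamma}(B_{X^*})$ for infinitely many $k$. Since this set is $w^*$-closed, it contains $v_a$, and every $w^*$-neighborhood of $v_a$ contains $v_a$ and some such $v_{a^\frown k}$, at distance at least $\epsilon$. Thus $v_a\in s_\epsilon^{\beta+\gamma+1}(B_{X^*})$. As $\gamma<rk(a)$ was arbitrary, $v_a\in s_\epsilon^{\beta+rk(a)}(B_{X^*})$.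
\end{proof}

\paragraph{Standard facts.} $Z^{(\beta)}$ is the $\beta$-th Cantor--Bendixson derivative of a topological space $Z$: $Z^{(0)}=Z$, $Z^{(\beta+1)}$ is the set of non-isolated points of $Z^{(\beta)}$, and one takes intersections at limits. We use $(Z^{(\beta)})^{(\gamma)}=Z^{(\beta+\gamma)}$, $[0,\omega^\xi]^{(\xi)}=\{\omega^\xi\}$ for $\xi\ge1$, and $D\cap Z^{(\beta)}=D^{(\beta)}$ for clopen $D\subset Z$. A countable compact metrizable space has a base of clopen sets. For countable locally compact Hausdorff $Z$, $C_0(Z)^*=\ell_1(Z)$.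

\section{The isometric question}\label{sec:A}

\paragraph{The rank-one tree.} Take $\mathcal T=\{\emptyset\}\cup\{(k):k\in\mathbb N\}$, so that $C(\mathcal T)=c$, where $F(\emptyset)=\lim_kF(k)$. Fix $\theta\in(0,1)$ and renorm $c$ by
\[
\|F\|=\max\Big(|F(\emptyset)|,\ (1-\tfrac\theta2)\sup_k|F(k)|\Big).
\]
Let $V$ be a finite-dimensional subspace. On its compact unit sphere, $F(k)\to F(\emptyset)$ uniformly and $|F(\emptyset)|\le1$, so $(1-\frac\theta2)|F(k)|\le1-\frac\theta4$ for all large $k$ and all $F$ in the sphere. Only finitely many coordinates are needed to compute the norm on $V$, and $B_V$ is a polytope. In $c$ with its usual norm this fails, as we shall see. The renorming costs the Szlenk derivation little, since one may use the smaller functionals $v_a=(1-\theta)\delta_a$: they have norm at most $1$, and $v_{(k)}\to v_\emptyset$ with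
\[
\|v_{(k)}-v_\emptyset\|=(1-\theta)\Big(\frac1{1-\theta/2}+1\Big)\ge2(1-\theta).
\]
The general proof lets the weight drop at every level of a tree of rank $\omega^\alpha$.

\begin{proof}[Proof of Theorem \ref{thm:A}]
Choose $\theta\in(0,1)$ with $2(1-\theta)\ge\epsilon$. Let $\mathcal T$ be a regular tree of rank $\omega^\alpha$ with the compact topology of Lemma \ref{lem:topology}, let $h(a)=1-\theta+\theta2^{-|a|}$, and let $Y$ be $C(\mathcal T)$ with the equivalent norm $\|F\|=\sup_ah(a)|F(a)|$. Put $\varphi_a=h(a)\delta_a$, so that $\|F\|=\sup_a|\varphi_a(F)|$.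

\emph{The dual.} As a vector space with an equivalent norm, $Y^*=\ell_1(\mathcal T)$, so the $\varphi_a$ have dense span, and $\|\varphi_a\|\le1$. Let $A\subset\mathcal T$ be finite with signs $\varepsilon_a$ $(a\in A)$. Put $F(b)=\varepsilon_a/h(a)$, where $a$ is the longest initial segment of $b$ in $A$, and $F(b)=0$ if there is none. Then $F$ is a linear combination of indicators of the clopen sets $[a]=\{b:a\le b\}$, hence continuous. Moreover $\|F\|\le1$, since $h(b)\le h(a)$ for $b\ge a$, and $\varphi_a(F)=\varepsilon_a$ on $A$. Hence $\|\sum_{a\in A}c_a\varphi_a\|=\sum_{a\in A}|c_a|$, and $Y^*$ is isometric to $\ell_1(\mathcal T)$ with $(\varphi_a)$ as unit vector basis.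

\emph{The index.} Let $v_a=(1-\theta)\delta_a=\frac{1-\theta}{h(a)}\varphi_a$; then $\|v_a\|\le1$ since $h\ge1-\theta$. By Lemma \ref{lem:topology}, $v_{a^\frown k}\to v_a$, and since $h\le1$,
\[
\|v_{a^\frown k}-v_a\|=(1-\theta)\big(h(a^\frown k)^{-1}+h(a)^{-1}\big)\ge2(1-\theta)\ge\epsilon .
\]
Lemma \ref{lem:tree} with $\beta=0$ gives $v_\emptyset\in s_\epsilon^{\omega^\alpha}(B_{Y^*})$, so $Sz(Y,\epsilon)>\omega^\alpha$.

\emph{Polyhedrality.} Let $a_i$ be distinct nodes with $\varphi_{a_i}\to\psi$ in the $w^*$-topology. Passing to a subsequence, $a_i\to b$ in $\mathcal T$, $a_i\ne b$, and $h(a_i)$ converges. Eventually $a_i\in[b]$, so $a_i>b$ and $h(a_i)\le1-\theta+\theta2^{-|b|-1}<h(b)$. Hence $\psi=(\lim h(a_i))\delta_b$ has norm $\lim h(a_i)/h(b)<1$.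

Now let $V\subset Y$ be finite-dimensional, $V\ne0$. If $\|\varphi_{a_i}|_V\|\to1$ for distinct $a_i$, then a $w^*$-convergent subsequence, which converges uniformly on the compact set $B_V$, has a limit $\psi$ with $\|\psi|_V\|=1$, contradicting $\|\psi\|<1$. So there is $\delta>0$ with $\|\varphi_a|_V\|\le1-\delta$ for all but finitely many $a$. The norm of $V$ is therefore the maximum of finitely many $|\varphi_a|$, and $B_V$ is a polytope, as is its polar.

\emph{No copy of $c$.} In $c$ let $x=(\cos\frac1k)_k$ and $y=(\sin\frac1k)_k$. Then $\|\lambda x+\mu y\|\le(\lambda^2+\mu^2)^{1/2}$. Represent a functional on $\operatorname{span}(x,y)$ by its values at $x$ and $y$. The dual ball then lies in the Euclidean unit disc, and it contains the points $(\cos\frac1k,\sin\frac1k)$, given by the coordinate functionals. These are infinitely many points of the unit circle, hence infinitely many extreme points of the dual ball, and $\operatorname{span}(x,y)$ is not polyhedral. So $c$ does not embed isometrically in $Y$. Since $\alpha\ge1$, $[0,\omega]$ is a clopen subset of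 $[0,\omega^{\omega^\alpha})$, and the functions supported on it form an isometric copy of $c$ in $C_0(\omega^{\omega^\alpha})$.
\end{proof}

The hypothesis $\alpha\ge1$ is used only in the last sentence; for $\alpha=0$ the space $C_0(\omega^{\omega^\alpha})$ is $c_0$.

\section{The space of Theorem \ref{thm:B}}\label{sec:space}

\subsection{Two units, by hand}\label{sec:two}

Let $P_2=\{\emptyset\}\cup\{(k):k\in\mathbb N\}\cup\{(k,l):k,l\in\mathbb N\}$ and let $\sigma\subset\{1,2\}$ be chosen by two fair coins. Call level $i$ visible if $i\in\sigma$, and let $r_\sigma(q)$ be the longest initial segment of $q$ whose length is $0$ or in $\sigma$. Let $K_\sigma$ be the set of nodes whose length is in $\sigma$, with the topology in which adding $\emptyset$ compactifies it: in $K_{\{1\}}$ and $K_{\{2\}}$ (discrete spaces) distinct nodes tend to $\emptyset$, and in $K_{\{1,2\}}$ we have $(k,l)\to(k)$ as $l\to\infty$ and $(k)\to\emptyset$ as $k\to\infty$. Consider all functions $f=f(o)+g$ on the disjoint union of a point $o$ and the three pieces $K_\sigma$, $\sigma\ne\emptyset$,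 where $g\in C_0$ on the pieces and $g(o)=0$, with the sup norm. The dual is $\ell_1$, with the evaluations $\varphi_o,\varphi_{\sigma,q}$ as unit vectors. Put $\varphi_{\sigma,\emptyset}=\varphi_o$ and $v_q=\sum_\sigma\frac14\varphi_{\sigma,r_\sigma(q)}$. Then
\begin{align*}
v_\emptyset&=\varphi_o,\qquad
v_{(k)}=\tfrac12\varphi_o+\tfrac14\varphi_{\{1\},(k)}+\tfrac14\varphi_{\{1,2\},(k)},\\
v_{(k,l)}&=\tfrac14\varphi_o+\tfrac14\varphi_{\{1\},(k)}+\tfrac14\varphi_{\{2\},(k,l)}+\tfrac14\varphi_{\{1,2\},(k,l)} .
\end{align*}
As $l\to\infty$, $\varphi_{\{2\},(k,l)}\to\varphi_o$ and $\varphi_{\{1,2\},(k,l)}\to\varphi_{\{1,2\},(k)}$, so $v_{(k,l)}\to v_{(k)}$; similarly $v_{(k)}\to v_\emptyset$ as $k\to\infty$. Furthermore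
\[
v_{(k,l)}-v_{(k)}=\tfrac14\big(\varphi_{\{2\},(k,l)}-\varphi_o\big)+\tfrac14\big(\varphi_{\{1,2\},(k,l)}-\varphi_{\{1,2\},(k)}\big)
\]
has norm $1$, and so has $v_{(k)}-v_\emptyset$. By Lemma \ref{lem:tree}, $\varphi_o\in s_1^2$ of the dual ball. Coins with success probability $p$ give distances $2p$ instead of $1$.

This space is itself a $C(K)$-space, so nothing has been gained yet. The gain comes from \emph{restarting} the construction at $v_q$: new pieces are attached on which $f$ has the form $v_q(f)+g$, where the base value $v_q(f)$ is an average and not the value of $f$ at a point. We now do this with units of rank $\omega^\kappa$ in place of single levels, with any number $n$ of units, and with $m$ restarts.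

\subsection{Chains of units}

Fix $1\le\kappa<\omega_1$ and a regular tree $\mathcal U$ of rank $\omega^\kappa$, the \emph{unit}. For $n\ge1$ let $P_n$ be the set of initial segments of sequences $u_1{}^\frown\cdots{}^\frown u_n$ with all $u_i$ terminal in $\mathcal U$, and let $P_n^*=P_n\setminus\{\emptyset\}$. The root of $\mathcal U$ is not terminal, and the terminal nodes form an antichain. Hence each $q\in P_n^*$ is in a unique way
\[
q=u_1{}^\frown\cdots{}^\frown u_{i-1}{}^\frown x,\qquad 1\le i\le n,\ u_l\text{ terminal in }\mathcal U,\ x\in\mathcal U\setminus\{\emptyset\}.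
\]
Put $u(q)=i$ and $\varrho(q)=rk_{\mathcal U}(x)<\omega^\kappa$, and $u(\emptyset)=0$. We call $u(q)$ the unit of $q$ and $x$ its last part. Along initial segments $u$ is nondecreasing, and $\varrho$ strictly decreases under proper extension within one unit.

\begin{lemma}\label{lem:Pn}
$P_n$ is a regular tree. For $q\in P_n^*$ we have $rk(q)=\omega^\kappa(n-u(q))+\varrho(q)$, and $rk(\emptyset)=\omega^\kappa n$.
\end{lemma}

\begin{proof}
Let $q$ be as above. If $x$ is nonterminal in $\mathcal U$, the children of $q$ are the $q^\frown k$, all in unit $i$, with last part $x^\frown k$. If $x$ is terminal and $i<n$, they are the $q^\frown k$, in unit $i+1$, with last part $(k)$. If $x$ is terminal and $i=n$, then $q$ is terminal. The children of the root are the $(k)$, in unit $1$. An infinite branch would eventually stay in one unit and give an infinite branch of $\mathcal U$. So $P_n$ is a tree.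

If $q$ is terminal, the asserted rank is $0$, as it should be. If $q$ is nonterminal (possibly $q=\emptyset$), let $j$ be the unit of its children and let $x'\in\mathcal U$ be the node whose children occur as last parts, so $x'=x$ or $x'=\emptyset$. The asserted rank of $q$ is in every case $\omega^\kappa(n-j)+rk_{\mathcal U}(x')$, because $\omega^\kappa(n-j)+\omega^\kappa=\omega^\kappa(n-j+1)$ and $rk_{\mathcal U}(\emptyset)=\omega^\kappa$. By induction from the terminal nodes downward this is correct, since
\[
\sup_k\big(\omega^\kappa(n-j)+rk_{\mathcal U}(x'^\frown k)+1\big)=\omega^\kappa(n-j)+rk_{\mathcal U}(x').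
\]
For regularity let $\gamma<rk(q)$. If $\gamma<\omega^\kappa(n-j)$, all children have rank at least $\gamma$. If $\gamma=\omega^\kappa(n-j)+\gamma'$ with $\gamma'<rk_{\mathcal U}(x')$, use the regularity of $\mathcal U$ at $x'$.
\end{proof}

\subsection{Visible parts}

For $\sigma\subset[n]=\{1,\dots,n\}$ let $K_{n,\sigma}=\{q\in P_n^*:u(q)\in\sigma\}$ and $\hat K_{n,\sigma}=K_{n,\sigma}\cup\{\emptyset\}$, a compact space in the topology of Lemma \ref{lem:topology} with $Q=\hat K_{n,\sigma}$. (This topology is in general coarser than the one inherited from $P_n$.) Its open subset $K_{n,\sigma}$ is locally compact, and $C_0(K_{n,\sigma})$ consists of the restrictions of the functions in $C(\hat K_{n,\sigma})$ that vanish at $\emptyset$. For $p\in K_{n,\sigma}$ the set $[p]_\sigma=\{q\in K_{n,\sigma}:q\ge p\}$ is clopen in $\hat K_{n,\sigma}$, hence compact and open in $K_{n,\sigma}$.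

For $q\in P_n$ let the \emph{visible part} $r_\sigma(q)$ be the longest initial segment of $q$ that belongs to $\hat K_{n,\sigma}$; see Figure \ref{fig:vis}. Then
\begin{equation}\label{eq:retract}
p\le r_\sigma(q)\iff p\le q\qquad(p\in K_{n,\sigma},\ q\in P_n).
\end{equation}
So the preimage of $[p]_\sigma$ under $r_\sigma$ is the clopen set $\{q\in P_n:p\le q\}$, and $r_\sigma:P_n\to\hat K_{n,\sigma}$ is continuous.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.15cm]
\draw[very thick] (0,0)--(2,0);
\draw[dashed] (2,0)--(4,0);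
\draw[very thick] (4,0)--(8,0);
\draw[dashed] (8,0)--(9.2,0);
\foreach \x in {0,2,4,6,8} \draw (\x,-0.12)--(\x,0.12);
\node[above] at (1,0.12) {unit 1};
\node[above] at (3,0.12) {unit 2};
\node[above] at (5,0.12) {unit 3};
\node[above] at (7,0.12) {unit 4};
\node[above] at (8.7,0.12) {unit 5};
\fill (0,0) circle (2pt) node[below=4pt] {$\emptyset$};
\fill (2,0) circle (2pt) node[below=4pt] {$r_\sigma(y)=r_\sigma(y')$};
\fill (3.3,0) circle (2pt) node[below=4pt] {$y\vphantom{y'}$};
\fill (3.8,0) circle (2pt) node[below=4pt] {$y'$};
\fill (8,0) circle (2pt) node[below=4pt] {$r_\sigma(q)$};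
\fill (9.2,0) circle (2pt) node[below=4pt] {$q$};
\end{tikzpicture}
\caption{The initial segments of a node $q$ of $P_5$, with $\sigma=\{1,3,4\}$. Units in $\sigma$ are solid (visible), the others dashed. The visible part $r_\sigma(q)$ is the last node of a visible unit at or before $q$. Moving from $y$ to $y'$ inside an invisible unit does not change the visible part.}
\label{fig:vis}
\end{figure}

\subsection{States and the space}

A \emph{word} is a finite sequence $w=((n_1,q_1),\dots,(n_i,q_i))$ with $q_l\in P_{n_l}^*$; $|w|=i$ is its length and $w|_l$ its initial segment of length $l$. The word records where the construction has been restarted. For $m\ge1$ let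
\[
S_m=\{o_m\}\cup\{(w,n,\sigma,q):|w|\le m-1,\ n\ge1,\ \sigma\subset[n],\ q\in K_{n,\sigma}\}
\]
be the topological disjoint union of a point and of copies of the spaces $K_{n,\sigma}$, the \emph{pieces}, one for each $(w,n,\sigma)$. Its elements are the \emph{states}. $S_m$ is countable and locally compact. Let $G_m=C_0(S_m)$, with the convention $g(w,n,\sigma,\emptyset)=0$. Let
\[
p_m=\frac m{m+1},\qquad \pi(\sigma)=\pi_{m,n}(\sigma)=p_m^{|\sigma|}(1-p_m)^{n-|\sigma|}\quad(\sigma\subset[n]),
\]
so that under $\pi$ the events $\{i\in\sigma\}$ are independent with probability $p_m$. For $g\in G_m$ put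
\begin{align*}
Tg(w,n,q)&=\sum_{\sigma\subset[n]}\pi(\sigma)\,g(w,n,\sigma,r_\sigma(q)) &&(|w|\le m-1,\ q\in P_n),\\
A_w(g)&=g(o_m)+\sum_{l=1}^{|w|}Tg(w|_{l-1},n_l,q_l) &&(|w|\le m),\\
\Lambda g(o_m)&=g(o_m),\qquad \Lambda g(w,n,\sigma,q)=A_w(g)+g(w,n,\sigma,q).
\end{align*}
Here $g$ is the fresh contribution at a state and $A_w(g)$ is the base value inherited from the restarts. $Tg(w,n,\cdot)$ is continuous on $P_n$, since $r_\sigma$ is continuous and $g(w,n,\sigma,\cdot)$, with value $0$ at $\emptyset$, is continuous on $\hat K_{n,\sigma}$. Let $f=\Lambda g$. Since $A_{w^\frown(n,q)}(g)=A_w(g)+Tg(w,n,q)$ and $\sum_\sigma\pi(\sigma)=1$,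
\begin{equation}\label{eq:average}
A_{w^\frown(n,q)}(g)=\sum_{\sigma}\pi(\sigma)\cdot
\begin{cases}f(w,n,\sigma,r_\sigma(q))&\text{if }r_\sigma(q)\ne\emptyset,\\ A_w(g)&\text{if }r_\sigma(q)=\emptyset,\end{cases}
\qquad |w|\le m-1 .
\end{equation}
By induction on $|w|$, $A_w(g)$ is an average of values of $f$, so $|A_w(g)|\le\|f\|_\infty$ for $|w|\le m$. As $g(w,n,\sigma,q)=f(w,n,\sigma,q)-A_w(g)$, and as $|A_w(g)|\le(1+|w|)\|g\|\le m\|g\|$ for $|w|\le m-1$,
\begin{equation}\label{eq:iso}
\|g\|\le2\|\Lambda g\|_\infty\le2(m+1)\|g\|.
\end{equation}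
Hence $X_m:=\Lambda(G_m)$ with the sup norm is a Banach space. Put
\[
X=\Big(\bigoplus_{m}X_m\Big)_{c_0},\qquad S=\bigsqcup_mS_m .
\]
Note that the factor $2$ in the left inequality of \eqref{eq:iso} does not depend on $m$; this will matter in Section \ref{sec:nonembed}. Write $\varphi_s$ for the evaluation at $s\in S$.

\begin{lemma}\label{lem:dual}
$X^*=\ell_1(S)$ isometrically, with $(\varphi_s)_{s\in S}$ as unit vector basis. In particular, $X$ is an $\ell_1$-predual.
\end{lemma}

\begin{proof}
Since $X^*$ is the $\ell_1$-sum of the $X_m^*$, it suffices to prove $X_m^*=\ell_1(S_m)$.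

\emph{Density.} $\Lambda^*$ maps $X_m^*$ isomorphically onto $G_m^*=\ell_1(S_m)$; let $(e_s)$ be the unit vectors of $\ell_1(S_m)$. We have $\Lambda^*\varphi_{o_m}=e_{o_m}$ and $\Lambda^*\varphi_{(w,n,\sigma,q)}=e_{(w,n,\sigma,q)}+A_w$, where $A_w$ is a finite combination of $e_{o_m}$ and of vectors $e_{s'}$ such that the word of $s'$ is a proper initial segment of $w$. By induction on $|w|$, all $e_s$ lie in the span of the $\Lambda^*\varphi_s$. So the $\varphi_s$ have dense span in $X_m^*$.

\emph{Isometry.} Let $\Phi\subset S_m$ be finite and $\vartheta:\Phi\to\{\pm1\}$. We construct $f\in B_{X_m}$ with $f=\vartheta$ on $\Phi$. Let $f(o_m)=a_\emptyset=\vartheta(o_m)$ if $o_m\in\Phi$, and $f(o_m)=a_\emptyset=0$ otherwise. Recursively in $|w|$, let $f(w,n,\sigma,q)=\vartheta(w,n,\sigma,q')$, where $q'$ is the longest initial segment of $q$ with $(w,n,\sigma,q')\in\Phi$, and $f(w,n,\sigma,q)=a_w$ if there is none; and let $a_{w^\frown(n,q)}$ be the average on the right of \eqref{eq:average} with $a_w$ in place of $A_w(g)$. All values are in $[-1,1]$. Put $g(o_m)=f(o_m)$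 and $g(w,n,\sigma,q)=f(w,n,\sigma,q)-a_w$. Then $g$ is a finite combination of the indicators of $\{o_m\}$ and of the compact open sets $[q']_\sigma$ in the pieces $(w,n,\sigma)$ with $(w,n,\sigma,q')\in\Phi$, so $g\in G_m$. We have $A_\emptyset(g)=a_\emptyset$, and if $A_w(g)=a_w$, then
\[
A_{w^\frown(n,q)}(g)=\sum_\sigma\pi(\sigma)\big(a_w+g(w,n,\sigma,r_\sigma(q))\big)=a_{w^\frown(n,q)} .
\]
Hence $\Lambda g=f$, so $f\in B_{X_m}$. Taking for $\vartheta$ the signs of the coefficients and using $\|\varphi_s\|\le1$, we get $\|\sum_{s\in\Phi}c_s\varphi_s\|=\sum_{s\in\Phi}|c_s|$, and by density $X_m^*=\ell_1(S_m)$.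
\end{proof}

\subsection{The index}

\begin{lemma}\label{lem:index}
$Sz(X,\epsilon)>\omega^{\kappa+2}$ for every $\epsilon\in(0,2)$.
\end{lemma}

\begin{proof}
Fix $m$. For $|w|\le m$ define $v_w\in X_m^*$ by $v_w(\Lambda g)=A_w(g)$, and put $v_{w^\frown(n,\emptyset)}:=v_w$. Then $v_\emptyset=\varphi_{o_m}$ and, by \eqref{eq:average} and induction on $|w|$, $v_w$ is a convex combination of $\varphi_{o_m}$ and of vectors $\varphi_s$ such that the word of $s$ is a proper initial segment of $w$. So $v_w\in B_{X_m^*}$.

Let $|w|\le m-1$, let $q\in P_n$ be nonterminal, $k\in\mathbb N$, and $i=u(q^\frown k)$. By Lemma \ref{lem:topology} and the continuity of $Tg(w,n,\cdot)$, $v_{w^\frown(n,q^\frown k)}\to v_{w^\frown(n,q)}$ in the $w^*$-topology as $k\to\infty$. If $i\notin\sigma$, then $r_\sigma(q^\frown k)=r_\sigma(q)$; if $i\in\sigma$, then $r_\sigma(q^\frown k)=q^\frown k$. So \eqref{eq:average} gives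
\[
v_{w^\frown(n,q^\frown k)}-v_{w^\frown(n,q)}=\sum_{\sigma\ni i}\pi(\sigma)\big(\varphi_{(w,n,\sigma,q^\frown k)}-\chi_\sigma\big),
\]
where $\chi_\sigma=\varphi_{(w,n,\sigma,r_\sigma(q))}$ if $r_\sigma(q)\neq\emptyset$ and $\chi_\sigma=v_w$ otherwise. The $\chi_\sigma$ are probability vectors of $\ell_1(S_m)$ that vanish at the states $(w,n,\sigma',q^\frown k)$: the node $r_\sigma(q)\le q$ is not $q^\frown k$, and the states in the support of $v_w$ other than $o_m$ have words shorter than $w$. So the norm of the difference is exactly $2\sum_{\sigma\ni i}\pi(\sigma)=2p_m$.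

We claim that
\[
v_w\in s_{2p_m}^{\omega^{\kappa+1}(m-|w|)}(B_{X_m^*})\qquad(|w|\le m).
\]
This is clear for $|w|=m$. Suppose it holds for words of length $|w|+1\le m$ and put $\beta=\omega^{\kappa+1}(m-|w|-1)$. For each $n$, apply Lemma \ref{lem:tree} to the tree $P_n$, of rank $\omega^\kappa n$ by Lemma \ref{lem:Pn}, and the map $q\mapsto v_{w^\frown(n,q)}$; for terminal $q$ (so $q\ne\emptyset$) the word $w^\frown(n,q)$ has length $|w|+1$. This gives $v_w\in s_{2p_m}^{\beta+\omega^\kappa n}(B_{X_m^*})$ for all $n$, hence $v_w\in s_{2p_m}^{\beta+\omega^{\kappa+1}}(B_{X_m^*})$, which is the claim.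

The adjoint $\iota:X_m^*\to X^*$ of the coordinate projection is a $w^*$--$w^*$ continuous linear isometry into $X^*$, hence on $w^*$-compact sets a $w^*$-homeomorphism onto the image. So $\iota(s_\epsilon(L))=s_\epsilon(\iota(L))$ for $w^*$-compact $L$, and by induction $\iota(s_\epsilon^\beta(B_{X_m^*}))\subset s_\epsilon^\beta(B_{X^*})$. The claim for $w=\emptyset$ therefore gives $s_\epsilon^{\omega^{\kappa+1}m}(B_{X^*})\ne\emptyset$ whenever $2p_m\ge\epsilon$. Since $p_m\to1$, for $\epsilon<2$ this holds for all large $m$. By compactness $s_\epsilon^{\omega^{\kappa+2}}(B_{X^*})=\bigcap_ms_\epsilon^{\omega^{\kappa+1}m}(B_{X^*})\ne\emptyset$.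
\end{proof}

\section{The averaging lemma and the non-embedding}\label{sec:nonembed}

Let $J$ be an isomorphism of a space $C(D)$ onto a subspace of $X$. Undoing $\Lambda$ in every $X_m$ gives an operator $R:C(D)\to C_0(S)$, and
\[
JF(s)=A_w(RF)+RF(s)
\]
for a state $s$ with word $w$. So each value of $JF$ splits into an \emph{own part} $RF(s)$ and an \emph{inherited part} $A_w(RF)$. We look for functions $F_1,\dots,F_N$ with values in $[0,1]$, all equal to $1$ at one point of $D$, such that at each state at most two of the values $JF_i(s)$ are large.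

The own parts can be treated by a gliding hump, because $RF\in C_0(S)$ is small off a compact set $K$, and a compact set meets only finitely many pieces; so the numbers $n$ of units involved are bounded, and a set $D$ of rank $\omega^{\kappa+1}$ has room for a new $F$ with $RF$ small on $K$. The inherited parts are sums of the value $RF(o_m)$ and of fewer than $m$ averages $T(RF)$, and for the averages no compactness is available: $T(RF)(w,n,q)$ must be small for \emph{all} $w$, $n$, $q$. It is here that the random visibility is used.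

A \emph{site} is a triple $z=(m,w,n)$ with $|w|\le m-1$ and $n\ge1$; we put $m_z=m$, $n_z=n$, and write the states other than the $o_m$ as $(z,\sigma,q)$. For $g\in C_0(S)$, $Tg(z,q)$ is defined as in Section \ref{sec:space} with $\pi=\pi_{m_z,n_z}$.

\begin{lemma}[Averaging lemma]\label{lem:main}
Let $D$ be a countable compact metrizable space, $R:C(D)\to C_0(S)$ linear with $\|R\|\le C_1$, $C_1>0$. Let $\eta>0$, $M\in\mathbb N$, $K\subset S$ compact, $\beta$ an ordinal, and $D'\subset D$ clopen with $D'^{(\beta+\omega^{\kappa+1})}\ne\emptyset$. Then there are a clopen $D''\subset D'$ with $D''^{(\beta)}\ne\emptyset$ and $F\in C(D)$ with $0\le F\le1$ and $F=1$ on $D''$, such that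
\begin{itemize}
\item[(a)] $|RF|\le\eta$ on $K$;
\item[(b)] $|T(RF)(z,q)|\le\eta$ for all sites $z$ with $m_z\le M$ and all $q\in P_{n_z}$.
\end{itemize}
\end{lemma}

The bound $m_z\le M$ keeps the visibility probabilities $p_{m_z}\le p_M$ away from $1$. Blocks $X_m$ with large $m$ will be handled by the $c_0$-sum. One application of the lemma costs rank $\omega^{\kappa+1}$.

\begin{proof}[Proof of Theorem \ref{thm:B}, assuming Lemma \ref{lem:main}]
The space $X$ is an $\ell_1$-predual by Lemma \ref{lem:dual}, and (i) is Lemma \ref{lem:index}. To prove (ii), let $D=[0,\omega^{\omega^{\kappa+1}N}]$ and let $J:C(D)\to X$ be an isomorphism onto a subspace. After rescaling, $\|F\|\le\|JF\|\le C\|F\|$ with $C=\|J\|\,\|J^{-1}\|$. We show $N\le4C$.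

Write $JF=((JF)_m)_m$ and define $RF$ by $RF|_{S_m}=\Lambda^{-1}((JF)_m)\in C_0(S_m)$. By \eqref{eq:iso}, $\|RF|_{S_m}\|\le2\|(JF)_m\|$, which tends to $0$ as $m\to\infty$. So $RF\in C_0(S)$ and $\|R\|\le C_1:=2C$. Writing $JF(s)=\varphi_s(JF)$, we have for $s\in S_m\setminus\{o_m\}$ with word $w$
\begin{equation}\label{eq:split}
JF(s)=A_w(RF)+RF(s),\qquad\text{and}\qquad JF(o_m)=RF(o_m).
\end{equation}

\emph{Choice of $F_1,\dots,F_N$.} Let $\eta=\frac14$, $D^0=D$, so that $(D^0)^{(\omega^{\kappa+1}N)}\ne\emptyset$, and $M_0=1$. For $i=1,\dots,N$, given $F_1,\dots,F_{i-1}$ and a clopen $D^{i-1}$ with $(D^{i-1})^{(\omega^{\kappa+1}(N-i+1))}\ne\emptyset$, choose $M_i\ge M_{i-1}$ such that $\|(JF_l)_m\|\le\eta$ for all $m>M_i$ and $l<i$, and let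
\[
K_i=\{o_m:m\le M_i\}\cup\{s\in S:|RF_l(s)|\ge\eta\text{ for some }l<i\},
\]
a compact set since $RF_l\in C_0(S)$. Apply Lemma \ref{lem:main} with $\eta/(M_i+1)$ in place of $\eta$ and with $M=M_i$, $K=K_i$, $D'=D^{i-1}$, $\beta=\omega^{\kappa+1}(N-i)$. We get $F_i$ and a clopen $D^i\subset D^{i-1}$ with $0\le F_i\le1$, $F_i=1$ on $D^i$, $(D^i)^{(\omega^{\kappa+1}(N-i))}\ne\emptyset$, $|RF_i|\le\eta/(M_i+1)\le\eta$ on $K_i$ and, for $m\le M_i$ and all words $w$ with $|w|\le m-1$,
\begin{equation}\label{eq:inherited}
|A_w(RF_i)|\le|RF_i(o_m)|+\sum_{l=1}^{|w|}\big|T(RF_i)\big((m,w|_{l-1},n_l),q_l\big)\big|\le\frac{m\,\eta}{M_i+1}\le\eta .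
\end{equation}
Finally choose $M_{N+1}\ge M_N$ with $\|(JF_l)_m\|\le\eta$ for $m>M_{N+1}$ and $l\le N$.

\emph{Claim: $\sum_{i=1}^N|JF_i(s)|\le2C+2\eta N$ for every $s\in S$.} Let $s\in S_m$.
\begin{itemize}
\item If $m>M_{i+1}$, then $|JF_i(s)|\le\eta$.
\item $M_i<m\le M_{i+1}$ holds for at most one $i$; for it, $|JF_i(s)|\le C$.
\item If $m\le M_i$, then $|JF_i(s)|\le\eta+|RF_i(s)|$ by \eqref{eq:split} and \eqref{eq:inherited}. Now $|RF_i(s)|>\eta$ for at most one $i$: if $|RF_l(s)|\ge\eta$ and $l<i$, then $s\in K_i$, so $|RF_i(s)|\le\eta$. For the exceptional $i$ use $|JF_i(s)|\le C$; for the others $|JF_i(s)|\le2\eta$.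
\end{itemize}
This proves the claim.

Pick $b\in D^N$. The functional $JF\mapsto F(b)$ has norm at most $1$ on $J(C(D))$; extend it by the Hahn--Banach theorem to $\psi=\sum_s\psi(s)\varphi_s\in B_{X^*}=B_{\ell_1(S)}$. Since $F_i(b)=1$ for all $i$,
\[
N=\sum_{i=1}^N\psi(JF_i)\le\sum_{s\in S}|\psi(s)|\sum_{i=1}^N|JF_i(s)|\le2C+2\eta N=2C+\tfrac N2 ,
\]
so $N\le4C$.
\end{proof}

\section{Proof of the averaging lemma}\label{sec:averaging}

\paragraph{Plan and constants.} The function $F$ will be a weighted average of indicators $1_{D_t}$ of a long decreasing sequence of clopen sets. These sets are chosen one after another, each nearly null for the measures that matter at the earlier times. For each node $q$ we follow a finite approximation of $q$, its trace, which moves along $q$ as $t$ grows. At a given state the $t$-th function $R1_{D_t}$ can be large only if the trace makes a visible move at time $t$, and the weights are chosen so that this is controlled for all nodes at once.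

As $\eta$ may be decreased, assume $\eta\le C_1$. Let $e_s$ be the evaluation at $s\in S$ on $C_0(S)$ and put $\mu_s=R^*e_s\in\ell_1(D)=C(D)^*$. So $\|\mu_s\|\le C_1$ and $R1_{D_0}(s)=\mu_s(D_0)$ for clopen $D_0$. At ``$(z,\sigma,\emptyset)$'' all functions have value $0$, and we put $\mu_{(z,\sigma,\emptyset)}=0$. The compact set $K$ contains only finitely many of the points $o_m$ and meets only finitely many pieces; let $\nu$ be the maximum of $n_z$ over the pieces met ($0$ if there are none). Put $W=D'^{(\beta)}$, so $W^{(\omega^{\kappa+1})}\ne\emptyset$, and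
\[
\eta'=\frac\eta{16},\qquad B_0=\frac{4C_1}\eta\ge1,\qquad \lambda(L)=\sum_{l\ge1}\min(1,Lp_M^{\,l}).
\]
Since $\lambda(L)/L=\sum_l\min(1/L,p_M^{\,l})\to0$ by dominated convergence, we can fix $L\in\mathbb N$ with
\begin{equation}\label{eq:L}
\frac{C_1(1+\nu+\lambda(L))}L\le\frac\eta4 .
\end{equation}

\subsection{Finite traces}

A function in $C_0(S)$ depends, up to a small error, only on finitely many nodes. For a finite set $E$ of pairs $(z,q)$, $q\in P_{n_z}^*$, let $\mathrm{tr}_E(z,q)$ be the longest initial segment $q'$ of $q$ with $(z,q')\in E$, or $\emptyset$ if there is none.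

\begin{lemma}\label{lem:trace}
For $h\in C_0(S)$ there is a finite $E$ such that, for it and for every larger finite set in its place,
\begin{equation}\label{eq:trace}
\big|h(z,\sigma,r_\sigma(q))-h(z,\sigma,r_\sigma(\mathrm{tr}_E(z,q)))\big|\le\eta'\qquad\text{for all }z,\ \sigma\subset[n_z],\ q\in P_{n_z}.
\end{equation}
\end{lemma}

\begin{proof}
The span of the indicators of the points $o_m$ and of the sets $[p]_\sigma$ at all sites $z$ is an algebra, because two such sets are nested or disjoint. It vanishes nowhere and separates points: this is clear for points in different pieces and for the $o_m$; and if $q,q'$ are distinct points of one piece, then, after interchanging them if necessary, $q\not\le q'$, and $[q]_\sigma$ contains $q$ and not $q'$. By the Stone--Weierstrass theorem there is $h'$ in this algebra with $\|h-h'\|\le\eta'/2$. Let $E$ contain all $(z,p)$ for which a set $[p]_\sigma$ at $z$ occurs in $h'$. For such $z,\sigma,p$, by \eqref{eq:retract} and the definition of $\mathrm{tr}_E$,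
\[
p\le r_\sigma(q)\iff p\le q\iff p\le\mathrm{tr}_E(z,q)\iff p\le r_\sigma(\mathrm{tr}_E(z,q)).
\]
So $h'$ takes the same value at the two states in \eqref{eq:trace}, and \eqref{eq:trace} follows.
\end{proof}

\subsection{The process}

We construct, step by step, points $b_t\in W$, clopen sets $D'\supset D_0\supset D_1\supset\cdots$ with $b_t\in D_t$, and finite sets $E_0\subset E_1\subset\cdots$ as above, such that with $h_t=R1_{D_t}$:
\begin{itemize}
\item[(P1)] \eqref{eq:trace} holds for $h_t$ and $E_t$;
\item[(P2)] for $t\ge1$, $|\mu_s|(D_t)\le\eta'$ for all $s$ in the finite set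
\[
\Sigma_{t-1}=\{(z,\sigma,r_\sigma(q)):(z,q)\in E_{t-1},\ \sigma\subset[n_z],\ r_\sigma(q)\ne\emptyset\};
\]
\item[(P3)] $|\mu_{o_m}|(D_0)\le\eta'$ for the finitely many $o_m\in K$.
\end{itemize}
In words: at each time the new set $D_t$ is almost null for the measures at all states recorded so far, and then $E_t$ records the nodes needed to approximate $h_t$.

\emph{Start.} $W^{(\omega^\kappa L+1)}\supset W^{(\omega^{\kappa+1})}\ne\emptyset$, so $W^{(\omega^\kappa L)}$ is infinite. Each $\mu_{o_m}$ has only finitely many atoms of mass at least $\eta'$, so there is $b_0\in W^{(\omega^\kappa L)}$ with $|\mu_{o_m}|(\{b_0\})<\eta'$ for all $o_m\in K$. Choose a small clopen neighborhood $D_0\subset D'$ of $b_0$, then $E_0$ by Lemma \ref{lem:trace}.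

\emph{Extension.} If $b_t\in W^{(\zeta)}$ and $\xi<\zeta$, we may choose $b_{t+1}\in W^{(\xi)}$. Indeed, $b_t\in W^{(\xi+1)}$, so $W^{(\xi)}\cap D_t$ is infinite and contains a point $b_{t+1}$ with $|\mu_s|(\{b_{t+1}\})<\eta'$ for all $s\in\Sigma_t$. Choose a small clopen neighborhood $D_{t+1}\subset D_t$ of $b_{t+1}$, then $E_{t+1}\supset E_t$ by Lemma \ref{lem:trace}.

So the derivative in which $b_t$ lies is a budget that each step must lower. For a site $z$ and $q\in P_{n_z}$ let $y_t=y_t(z,q)=\mathrm{tr}_{E_t}(z,q)$, the \emph{trace} of $q$ at time $t$. Since the $E_t$ increase, $y_0\le y_1\le\cdots\le q$. The trace \emph{moves} at time $t\ge1$ if $y_t\ne y_{t-1}$.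

\begin{lemma}\label{lem:invisible}
Let $t\ge1$. If $r_\sigma(y_t)=r_\sigma(y_{t-1})$, then $|h_t(z,\sigma,r_\sigma(q))|\le2\eta'$.
\end{lemma}

\begin{proof}
By (P1) the value is within $\eta'$ of $h_t(z,\sigma,r_\sigma(y_t))=h_t(z,\sigma,r_\sigma(y_{t-1}))$. This is $0$ if $r_\sigma(y_{t-1})=\emptyset$. Otherwise $y_{t-1}\ne\emptyset$, so $(z,y_{t-1})\in E_{t-1}$, and the value is $\mu_s(D_t)$ with $s=(z,\sigma,r_\sigma(y_{t-1}))\in\Sigma_{t-1}$; use (P2).
\end{proof}

Hence, for $t\ge1$, $h_t$ is large at $(z,\sigma,r_\sigma(q))$ only if the trace of $q$ moves at time $t$ and this move is visible for $\sigma$, that is, changes the visible part of the trace.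

\subsection{A model case, and a lemma on runs}

Fix $(z,q)$, and suppose that the process has $L$ steps, that $F=\frac1L\sum_{t=1}^L1_{D_t}$, and that for each $t$ the trace moves and all nodes $x$ with $y_{t-1}<x\le y_t$ lie in a single unit $i_t$, with $i_1<\cdots<i_L$. For a random $\sigma$ put $\xi_t=1$ if $i_t\in\sigma$ and $\xi_t=0$ otherwise, and $H_t=h_t(z,\sigma,r_\sigma(q))$. If $\xi_t=0$, the move is invisible, and $|H_t|\le2\eta'$ by Lemma \ref{lem:invisible}; think of it as $0$. We want to bound $T(RF)(z,q)=\mathbb E_\sigma\frac1L\sum_tH_t$. With $p=p_{m_z}$, the facts that $|H_t|\le C_1$ and $\mathbb P(\xi_t=1)=p$ give only the bound $pC_1$, for every $L$. But the $H_t=\mu_s(D_t)$ with $s=(z,\sigma,r_\sigma(q))$ are the values of \emph{one} measure on decreasing sets, so their total variation is at most $\|\mu_s\|\le C_1$: once $H$ has been forced down to $0$ it has to pay to become large again. Take $L=3$ and $p=\frac12$. For the pattern $(\xi_t)=(1,0,1)$, $|H_1|+|H_3|=|H_1-H_2|+|H_2-H_3|\le C_1$, and not only $\le2C_1$. In general the sum is at most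 $C_1\ell$, where $\ell$ is the length of the longest run of ones. Here $\ell=0,1,2,3$ for $1,4,2,1$ of the eight patterns, so $\mathbb E\ell=\frac{11}8$, and the bound for the average is $\frac{11}{24}C_1$, already better than $\frac12C_1$. By independence, $\mathbb E\ell/L\to0$ for each fixed $p<1$ as $L$ grows. The next lemma makes this precise.

\begin{lemma}\label{lem:runs}
Let $H_1,\dots,H_P\in\mathbb R$, $\xi_1,\dots,\xi_P\in\{0,1\}$ and $\tau,C_1\ge0$ be such that $|H_i|\le C_1$ for all $i$, $\sum_{i<P}|H_i-H_{i+1}|\le C_1$, and $|H_i|\le\tau$ whenever $\xi_i=0$. If $\ell$ is the length of the longest run of ones in $(\xi_i)$, then $\sum_{i=1}^P|H_i|\le\tau P+C_1\ell$. If, moreover, $P\le L$ and the $\xi_i$ are independent random variables with $\mathbb P(\xi_i=1)\le p_M$, then $\mathbb E\,\ell\le\lambda(L)$.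
\end{lemma}

\begin{proof}
If all $\xi_i=1$, then $\ell=P$ and the bound is clear. Otherwise let $[c,d]$ be a maximal run of ones. If $c>1$, then $\xi_{c-1}=0$, and each $|H_i|$ with $i\in[c,d]$ is at most $\tau$ plus the variation of $H$ over $[c-1,d]$. If $c=1$, then $d<P$ and $\xi_{d+1}=0$, and each such $|H_i|$ is at most $\tau$ plus the variation over $[1,d+1]$. Different runs use different increments: a run with $c>1$ uses those from $i-1$ to $i$ with $i\in[c,d]$; the run with $c=1$ uses those from $i$ to $i+1$ with $i\in[1,d]$, and the next run begins at or after $d+2$, so it uses no increment before the one from $d+1$ to $d+2$. Hence the variations used by all runs sum to at most $C_1$. Since each is used for at most $\ell$ indices, the ones contribute at most $\tau\cdot\#\{i:\xi_i=1\}+C_1\ell$, and the zeros at most $\tau$ each.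

For the second part, $l$ given consecutive $\xi_i$ are all ones with probability at most $p_M^{\,l}$, and there are at most $L$ starting positions. So $\mathbb E\,\ell=\sum_{l\ge1}\mathbb P(\ell\ge l)\le\sum_{l\ge1}\min(1,Lp_M^{\,l})=\lambda(L)$.
\end{proof}

The true situation differs from the model in two ways. The nodes added in one move of the trace may lie in several units, and then the move is visible unless $\sigma$ misses all of them. And several moves may happen in the same unit, and then their visibilities are not independent. We therefore replace the $L$ steps by $L$ long rounds with weights, and pick one step from each round at random. We want the weights of a round to be spread so well that, for every $(z,q)$ whose trace is nonempty at the beginning of the round, the chosen step is unlikely to change the unit of the trace, and unlikely to move the trace within the unit in which it was at the beginning of the round. If neither happens and the trace moves, the move takes place in a single unit that was reached during this round, so different rounds give different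 units, as in the model. Both kinds of undesirable moves can be counted by an ordinal below $\omega^\kappa$: there are at most $n_z$ changes of unit, and the moves in the starting unit lower $\varrho$. The next lemma says that a round with budget $\omega^\kappa$ can be spread well against all such counters at the same time.

\subsection{Clocks}

Let the process be built up to time $t_0$. A \emph{clock} on a set $Q$ is a rule which gives, for every continuation of the process and every time $t\ge t_0$ of it, a function $o_t$ from $Q$ to the ordinals, depending only on the process up to time $t$, with finitely many values, and with $o_{t+1}\le o_t$ pointwise. It \emph{drops} at $x\in Q$ at time $t>t_0$ if $o_t(x)<o_{t-1}(x)$.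

The simplest nontrivial case is $o_{t_0}<\omega$. Then $o_{t_0}\le d$ for some $d\in\mathbb N$, and at each $x$ the clock drops at most $d$ times. A budget of $\omega$ allows $k\ge Bd$ steps, and if each of them has weight $1/k$, then the drops at any $x$ have total weight at most $1/B$. The lemma iterates this.

\begin{lemma}\label{lem:clock}
Let $b_{t_0}\in W^{(\zeta+\omega^\xi)}$, let $o$ be a clock on $Q$ with $o_{t_0}<\omega^\xi$, and let $B\ge1$. Then the process can be continued to some $t_1>t_0$ with $b_{t_1}\in W^{(\zeta)}$, and there are $c_t\ge0$ $(t_0<t\le t_1)$ with $\sum c_t=1$, such that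
\[
\sum\{c_t:o\text{ drops at }x\text{ at time }t\}\le\frac1B\qquad\text{for all }x\in Q.
\]
\end{lemma}

\begin{proof}
Induction on $\xi$, for all $\zeta$, $t_0$, $o$ and $B$ simultaneously.

\emph{$\xi=0$.} Then $o\equiv0$ never drops. Make one step, with $b_{t_0+1}\in W^{(\zeta)}$ and weight $1$.

\emph{$\xi$ limit.} As $o_{t_0}$ has finitely many values, $o_{t_0}<\omega^{\xi'}$ for some $\xi'<\xi$. Also $b_{t_0}\in W^{(\zeta+\omega^{\xi'})}$, so the case $\xi'$ applies.

\emph{$\xi=\xi'+1$.} As $o_{t_0}$ has finitely many values, $o_{t_0}<\omega^{\xi'}d$ for some $d\in\mathbb N$. Let $k\in\mathbb N$, $k\ge2Bd$. We have $b_{t_0}\in W^{(\zeta+\omega^{\xi'}k)}$. Make $k$ rounds, the $i$-th starting, at a time $t^i$, at a point of $W^{(\zeta+\omega^{\xi'}(k-i)+\omega^{\xi'})}$ and ending at a point of $W^{(\zeta+\omega^{\xi'}(k-i))}$. For $x\in Q$ write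
\[
o_{t^i}(x)=\omega^{\xi'}d_i(x)+\rho_i(x),\qquad d_i(x)\in\{0,\dots,d-1\},\quad\rho_i(x)<\omega^{\xi'}.
\]
In round $i$ use the clock $o'$ given by $o_t(x)=\omega^{\xi'}d_i(x)+o'_t(x)$ if $o_t(x)\ge\omega^{\xi'}d_i(x)$, and $o'_t(x)=0$ otherwise. This is a clock, since $o_t$ is nonincreasing with finitely many values and left subtraction of a fixed ordinal is monotone; and $o'_{t^i}=\rho_i<\omega^{\xi'}$. Apply the case $\xi'$ with $\zeta+\omega^{\xi'}(k-i)$ in place of $\zeta$ and $2B$ in place of $B$, and multiply the resulting weights by $1/k$. The weights of all rounds together sum to $1$.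

Fix $x$. A round in which $o(x)$ falls below $\omega^{\xi'}d_i(x)$ lowers the coefficient $d_i(x)$ for all later rounds. So there are at most $d$ such rounds, of total weight at most $d/k\le1/(2B)$. In every other round $o_t(x)=\omega^{\xi'}d_i(x)+o'_t(x)$ throughout, so $o$ drops at $x$ exactly when $o'$ does. The drops in these rounds have total weight at most $k\cdot\frac1k\cdot\frac1{2B}=\frac1{2B}$.
\end{proof}

\subsection{The function $F$}

Make $L$ rounds; round $j$ runs over $\tau_j<t\le\tau_{j+1}$, where $\tau_1=0$ and $b_{\tau_j}\in W^{(\omega^\kappa(L-j+1))}$. In round $j$ let $Q_j=\{(z,q):y_{\tau_j}(z,q)\ne\emptyset\}$, and for $(z,q)\in Q_j$, with $y^0=y_{\tau_j}(z,q)$, consider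
\[
o_t(z,q)=\begin{cases}(n_z-u(y^0))+\varrho(y_t)&\text{if }u(y_t)=u(y^0),\\ n_z-u(y_t)&\text{if }u(y_t)>u(y^0).\end{cases}
\]
One of the cases applies, since $y_t\ge y^0$. We check that this is a clock with values below $\omega^\kappa$, and we determine when it drops.
\begin{itemize}
\item For each $t$ it has finitely many values, since $(z,y^0),(z,y_t)\in E_t$.
\item The values are below $\omega^\kappa$, because $\varrho<\omega^\kappa$ and $\kappa\ge1$. This is where $\kappa\ge1$ is used: for $\kappa=0$ the finite number $n_z-u(y^0)$ need not be below $\omega^\kappa=1$, and changes of unit could not be counted.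
\item As long as $u(y_t)=u(y^0)$, $\varrho(y_t)$ strictly decreases whenever $y_t$ changes, and so does $o_t$, since $\gamma\mapsto n+\gamma$ is strictly increasing. When $u(y_t)$ first exceeds $u(y^0)$, the value drops from at least $n_z-u(y^0)$ to $n_z-u(y_t)$. Afterwards it drops exactly when $u(y_t)$ increases.
\end{itemize}
So $o_t$ is nonincreasing, and it drops at $(z,q)$ at time $t$ exactly when
\begin{equation}\label{eq:bad}
y_t\ne y_{t-1}\quad\text{and}\quad\big(u(y_t)\ne u(y_{t-1})\ \text{ or }\ u(y_t)=u(y_{\tau_j})\big).
\end{equation}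
Call such $t$ \emph{bad} for $(z,q)$. Lemma \ref{lem:clock} with $\xi=\kappa$, $\zeta=\omega^\kappa(L-j)$ and $B=B_0$ yields round $j$, ending at a point $b_{\tau_{j+1}}\in W^{(\omega^\kappa(L-j))}$, and weights $c_t^{(j)}$ with sum $1$ such that for every $(z,q)\in Q_j$ the bad times of round $j$ have total weight at most $1/B_0$. Put
\[
F=\frac1L\sum_{j=1}^L\ \sum_{\tau_j<t\le\tau_{j+1}}c_t^{(j)}1_{D_t},\qquad D''=D_{\tau_{L+1}} .
\]
Then $0\le F\le1$, and $F=1$ on $D''$ because $D''\subset D_t$ for all $t\le\tau_{L+1}$. Moreover $b_{\tau_{L+1}}\in D''\cap D'^{(\beta)}=D''^{(\beta)}$. It remains to prove (a) and (b).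

\subsection{Proof of (a)}

For $o_m\in K$, (P3) gives $|RF(o_m)|\le|\mu_{o_m}|(D_0)\le\eta'\le\eta$. Let $s=(z,\sigma,q)\in K$; so $r_\sigma(q)=q$ and $n_z\le\nu$. Let $y_t=y_t(z,q)$. As $u(y_t)$ is nondecreasing with values in $\{0,\dots,n_z\}$, at most $\nu$ rounds have $u(y_{\tau_{j+1}})\ne u(y_{\tau_j})$, and each of them contributes at most $C_1/L$ to $|RF(s)|$. In any other round $u(y_t)$ is constant. Then either $y_t=\emptyset$ throughout, so no move occurs; or $(z,q)\in Q_j$, and every time with $y_t\ne y_{t-1}$ is bad by \eqref{eq:bad}. At all times with $y_t=y_{t-1}$ we have $|h_t(s)|\le2\eta'$ by Lemma \ref{lem:invisible}. So the weighted sum of $|h_t(s)|$ over such a round is at most $2\eta'+C_1/B_0$. By \eqref{eq:L},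
\[
|RF(s)|\le2\eta'+\frac{C_1}{B_0}+\frac{C_1\nu}L\le\frac\eta8+\frac\eta4+\frac\eta4\le\eta .
\]

\subsection{Proof of (b)}

Fix a site $z$ with $m_z\le M$ and $q\in P_{n_z}$, and let $y_t=y_t(z,q)$. Choose independent random times $t_j$ in round $j$ with law $c^{(j)}$, and an independent $\sigma$ with law $\pi_{m_z,n_z}$. Then
\begin{equation}\label{eq:expect}
T(RF)(z,q)=\mathbb E_{(t_j)}\,\mathbb E_\sigma\,\frac1L\sum_{j=1}^Lh_{t_j}(z,\sigma,r_\sigma(q)).
\end{equation}
Let $j_0=0$ if $y_0\ne\emptyset$; otherwise let $j_0$ be the first round that contains a time $t$ with $y_t\ne\emptyset$, and $j_0=\infty$ if there is none. For $j>j_0$ we have $y_{\tau_j}\ne\emptyset$, i.e.\ $(z,q)\in Q_j$. Fix $(t_j)$ and classify the rounds.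
\begin{itemize}
\item \emph{Idle} $j$: $y_{t_j}=y_{t_j-1}$. This includes all $j<j_0$. By Lemma \ref{lem:invisible}, $|h_{t_j}(z,\sigma,r_\sigma(q))|\le2\eta'$ for all $\sigma$.
\item $j=j_0$, not idle: $|h_{t_j}|\le C_1$.
\item $j>j_0$ and $t_j$ bad: $|h_{t_j}|\le C_1$. For each $j>j_0$ this has probability at most $1/B_0$.
\item \emph{Active} $j$: $j>j_0$, not idle, and $t_j$ not bad. By \eqref{eq:bad}, $u(y_{t_j})=u(y_{t_j-1})=:i_j$ and $i_j\ne u(y_{\tau_j})$, so $i_j>u(y_{\tau_j})$. If $i_j\notin\sigma$, then all $x$ with $y_{t_j-1}<x\le y_{t_j}$ have $u(x)=i_j\notin\sigma$, so $r_\sigma(y_{t_j})=r_\sigma(y_{t_j-1})$ and $|h_{t_j}(z,\sigma,r_\sigma(q))|\le2\eta'$ by Lemma \ref{lem:invisible}.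
\end{itemize}
For active $j<j'$ we have $t_j\le\tau_{j'}$, hence $i_j=u(y_{t_j})\le u(y_{\tau_{j'}})<i_{j'}$. So the numbers $i_j$ of the active rounds are distinct elements of $[n_z]$, and the active rounds behave as in the model case.

Let $j_1<\dots<j_P$ be the active rounds; $P\le L$, and they do not depend on $\sigma$. Given $\sigma$, let $s=(z,\sigma,r_\sigma(q))$ and, for $a=1,\dots,P$, put $H_a=h_{t_{j_a}}(s)=\mu_s(D_{t_{j_a}})$, and $\xi_a=1$ if $i_{j_a}\in\sigma$, $\xi_a=0$ otherwise. Then $|H_a|\le C_1$, $|H_a|\le2\eta'$ if $\xi_a=0$, and since the sets $D_{t_{j_a}}$ decrease,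
\[
\sum_{a<P}|H_a-H_{a+1}|=\sum_{a<P}\big|\mu_s\big(D_{t_{j_a}}\setminus D_{t_{j_{a+1}}}\big)\big|\le\|\mu_s\|\le C_1 .
\]
Under $\pi_{m_z,n_z}$ the $\xi_a$ are independent, because the $i_{j_a}$ are distinct, and $\mathbb P(\xi_a=1)=p_{m_z}\le p_M$. Lemma \ref{lem:runs}, applied for each $\sigma$ with $\tau=2\eta'$, gives $\mathbb E_\sigma\sum_a|H_a|\le2\eta'L+C_1\lambda(L)$. Collecting the four types of rounds in \eqref{eq:expect} and using \eqref{eq:L},
\begin{align*}
|T(RF)(z,q)|&\le\frac1L\Big(2\eta'L+C_1+\frac{C_1L}{B_0}+2\eta'L+C_1\lambda(L)\Big)\\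
&=4\eta'+\frac{C_1}{B_0}+\frac{C_1(1+\lambda(L))}L\le\frac{3\eta}4<\eta .
\end{align*}
This proves (b), Lemma \ref{lem:main}, and with it Theorem \ref{thm:B}. \hfill\qedsymbol

\begin{remark}
The parameters of the construction enter as follows. The number $n$ of units is unbounded, which gives rank $\omega^{\kappa+1}$ between two restarts. The restarts raise this to $\omega^{\kappa+1}m$ in $X_m$. Having $p_m\to1$ gives all $\epsilon<2$, while $p_m<1$ for each $m$ is what makes $\lambda(L)/L\to0$ in (b).
\end{remark}

\begin{thebibliography}{9}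
\bibitem{Gasparis} Ioannis Gasparis, \emph{On contractively complemented subspaces of separable $L_1$-preduals}, arXiv:math/0009160 (2000).
\bibitem{Zippin} Zippin, Proc. AMS 23 (1969).
\end{thebibliography}

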